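# Sorting isotropic subspaces by exotic Jordan type

## 1. Lines in $\mathbb C^4$ and what they leave behind

Let $V=\mathbb C^4$ carry a symplectic form $\langle\cdot,\cdot\rangle$, and fix a nonzero vector $v\in V$. Every line $F\subset V$ is isotropic. If $F\perp v$, then $v\in F^\perp$, and the two-dimensional symplectic space $F^\perp/F$ inherits a vector $v+F$. The lines with $F\perp v$ form the projective plane $\mathbb P(v^\perp)=\mathbb P^2$. Sort them by what they leave behind: $v+F$ is zero exactly when $F=\mathbb Cv$. So $\mathbb P^2$ breaks into a point and its complement. Both pieces are irreducible, of dimensions $0$ and $2$.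

Now add an operator. Take a basis $v_1,v_2,v_1^*,v_2^*$ of $V$ with $\langle v_i,v_j^*\rangle=\delta_{ij}$ and all other pairings between distinct basis vectors zero (apart from the antisymmetric ones). Put
$$xv_2=v_1,\quad xv_1=0,\quad xv_1^*=v_2^*,\quad xv_2^*=0,\qquad v=v_1 .$$
Then $\langle xu,w\rangle=\langle u,xw\rangle$ for all $u,w$; for instance $\langle xv_2,v_1^*\rangle=1=\langle v_2,xv_1^*\rangle$. Consider the lines $F\subset\ker x=\langle v_1,v_2^*\rangle$. They are orthogonal to $v$ and form a $\mathbb P^1$. Since $xF=0$, both $F$ and $F^\perp$ are $x$-stable, and $x$ acts on $F^\perp/F$. This action is zero: a self-adjoint $y$ on a two-dimensional symplectic space satisfies $\langle u,yu\rangle=\langle yu,u\rangle=-\langle u,yu\rangle$, so $yu\in\mathbb Cu$ for all $u$, so $y$ is a scalar, and here it is nilpotent. Again $v+F=0$ only for $F=\mathbb Cv_1$. So $\mathbb P^1$ breaks into a point and an affine line.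

In general one has a vector $v$ and a nilpotent self-adjoint operator $x$ on a symplectic space. One cuts down by a $k$-dimensional isotropic subspace $F\subseteq\ker x$ orthogonal to $v,xv,x^2v,\dots$, and sorts the subspaces $F$ by the isomorphism type of the pair left on $F^\perp/F$. Is each piece irreducible? What is its dimension? The types are labeled by pairs of Young diagrams, so one also wants the dimension read off from boxes. The problem comes from Daniele Rosso and Neil Saunders, "Exotic Spaltenstein varieties", arXiv:2410.00235 (2024).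

## 2. Exotic Jordan types and the dimension formula

Let $n\ge1$, and let $V=\mathbb C^{2n}$ carry a nondegenerate symplectic form. Write $U^\perp$ for the orthogonal of a subspace $U$, and
$$\mathcal S=\{x\in\operatorname{End}(V):\langle xu,w\rangle=\langle u,xw\rangle\ \ \forall u,w\}.$$

**Definition (exotic nilpotent cone).** $\mathfrak N=V\times\{x\in\mathcal S: x\text{ nilpotent}\}$, with the diagonal action of $Sp(V)$.

**Definition (exotic Jordan type).** Let $\mathcal Q_n$ be the set of bipartitions of $n$, that is, pairs of partitions $(\mu,\nu)$ with $|\mu|+|\nu|=n$. Put $\lambda=\mu+\nu$ (componentwise sum). The orbit $\mathbb O_{(\mu,\nu)}$ consists of the pairs $(v,x)$ for which $V$ has a basis $\{v_{ij},v^*_{ij}: 1\le i\le\ell(\lambda),\,1\le j\le\lambda_i\}$ such that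

- $\langle v_{ij},v^*_{i'j'}\rangle=\delta_{ii'}\delta_{jj'}$ and $\langle v_{ij},v_{i'j'}\rangle=\langle v^*_{ij},v^*_{i'j'}\rangle=0$;
- $xv_{ij}=v_{i,j-1}$ and $xv^*_{ij}=v^*_{i,j+1}$, where $v_{i0}=0$ and $v^*_{i,\lambda_i+1}=0$;
- $v=\sum_iv_{i,\mu_i}$.

We use as known that $(\mu,\nu)\mapsto\mathbb O_{(\mu,\nu)}$ is a bijection from $\mathcal Q_n$ to the set of $Sp(V)$-orbits in $\mathfrak N$. For $(v,x)\in\mathbb O_{(\mu,\nu)}$ we write $\mathrm{eJ}(v,x)=(\mu,\nu)$, and we use the same notation for any symplectic space. Row $i$ thus gives two Jordan blocks of $x$ of size $\lambda_i$, and $v$ sits at height $\mu_i$ in the unstarred one.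

For $n=2$ there are five types. If $x=0$, then $\lambda=(1,1)$, and the type is $((1,1),\emptyset)$ if $v\ne0$ and $(\emptyset,(1,1))$ if $v=0$. If $x\neq0$, then $\lambda=(2)$, and the types are $((2),\emptyset)$, $((1),(1))$, $(\emptyset,(2))$. The two pairs of Section 1 have types $((1,1),\emptyset)$ and $((1),(1))$.

**Definition (subquotient and $\mathcal B$).** Put $W=\mathbb C[x]v$. Let $F$ be isotropic with $F\subseteq\ker x\cap W^\perp$. Then $xF=0$; $F^\perp$ is $x$-stable because $\langle xu,f\rangle=\langle u,xf\rangle=0$; and $v\in F^\perp$. So $(v+F,x|_{F^\perp/F})$ lies in the exotic nilpotent cone of $F^\perp/F$. Let $\mathrm{Gr}^\perp_k(K)$ be the variety of $k$-dimensional isotropic subspaces contained in a subspace $K$. Let $\alpha=(\alpha_1,\dots,\alpha_m)$ be a composition of $n$ with positive parts, and put $\alpha'=(\alpha_2,\dots,\alpha_m)$, $k=\alpha_1$. For $(v,x)\in\mathbb O_{(\mu,\nu)}$ and $(\mu',\nu')\in\mathcal Q_{n-k}$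 put
$$\mathcal B=\mathcal B_{((\mu',\nu'),\alpha')}^{((\mu,\nu),\alpha)}=\{F\in\mathrm{Gr}^\perp_k(\ker x\cap W^\perp):\ \mathrm{eJ}(v+F,x|_{F^\perp/F})=(\mu',\nu')\}.$$
Up to isomorphism it depends only on the orbit of $(v,x)$.

**Definition (the numbers).** Put $N(\lambda)=\sum_i(i-1)\lambda_i$. For a composition $\beta$ of $|\mu|+|\nu|$ put $d^\beta_{(\mu,\nu)}=2N(\mu+\nu)+|\nu|-\frac12\sum_i(\beta_i^2-\beta_i)$. Finally $r^+=\max(r,0)$.

**Theorem 1.** Suppose $\mathcal B\ne\emptyset$. Then: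

1. $\mathcal B$ is irreducible;
2. $\dim\mathcal B\le d^\alpha_{(\mu,\nu)}-d^{\alpha'}_{(\mu',\nu')}$;
3. equality holds if and only if $(\mu',\nu')$ is obtained from $(\mu,\nu)$ by removing $\alpha_1$ boxes in a vertical strip in each diagram (no two of the boxes in the same row of the same diagram).

More precisely, $\dim\mathcal B=d^\alpha_{(\mu,\nu)}-d^{\alpha'}_{(\mu',\nu')}-\mathrm{Def}$ with
$$\mathrm{Def}=\sum_{i\ge1}\Big[(\mu_i-\mu_i'-1)^++(\mu'_i-\mu_i)^++(\nu_i-\nu'_i-1)^++(\nu'_i-\nu_i)^+\Big].\tag{1}$$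
Moreover, if $(\mu',\nu')\in\mathcal Q_{n-k}$ is obtained from $(\mu,\nu)$ by removing vertical strips, then $\mathcal B\neq\emptyset$.

Parts 2 and 3 follow from the formula: $\mathrm{Def}\ge0$, and $\mathrm{Def}=0$ iff all $\mu_i-\mu_i'$ and $\nu_i-\nu_i'$ lie in $\{0,1\}$, which is the vertical strip condition.

In Section 1 we have $\alpha=(1,1)$, $\alpha'=(1)$, and $d^{\alpha'}$ is $0$ for $((1),\emptyset)$ and $1$ for $(\emptyset,(1))$. For $((1,1),\emptyset)$, $d^\alpha=2$: the open piece has type $((1),\emptyset)$ and dimension $2=2-0$, while the point has type $(\emptyset,(1))$ and dimension $0<2-1$. There $\nu$ has gained a box, so $\mathrm{Def}=1$. For $((1),(1))$, $d^\alpha=1$: the affine line has type $((1),\emptyset)$ and dimension $1-0$, the point has type $(\emptyset,(1))$ and dimension $1-1$; both are vertical strips.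

**The case $x=0$ by hand.** Recall that the variety of isotropic $k$-spaces in $\mathbb C^{2m}$ is irreducible of dimension $k(2m-k)-\binom k2$. If $v=0$, the type is $(\emptyset,(1^n))$, the only leftover type is $(\emptyset,(1^{n-k}))$, and $d^\alpha-d^{\alpha'}=n^2-(n-k)^2-\binom k2=k(2n-k)-\binom k2$, as it should be. If $v\ne0$, the type is $((1^n),\emptyset)$ and $F\subset v^\perp$.

The $F\not\ni v$ (so $k<n$) leave $((1^{n-k}),\emptyset)$. Such an $F$ is a graph over an isotropic $k$-space of $v^\perp/\mathbb Cv$, so the piece has dimension $k(2n-2-k)-\binom k2+k$. This equals $n(n-1)-(n-k)(n-k-1)-\binom k2$, the predicted value.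

The $F\ni v$ leave $(\emptyset,(1^{n-k}))$. They correspond to isotropic $(k-1)$-spaces of $v^\perp/\mathbb Cv$, so the dimension is $(k-1)(2n-1-k)-\binom{k-1}2=2nk-k^2-2n+k-\binom k2$. The upper bound is $n(n-1)-(n-k)^2-\binom k2=2nk-k^2-n-\binom k2$. The difference is $n-k$, and $\mathrm{Def}=n-k$, since $\nu$ gains a box in each of $n-k$ rows and each $\mu_i$ drops by one.

**Proposition 2.** If $(\mu',\nu')\in\mathcal Q_{n-k}$ is obtained from $(\mu,\nu)$ by removing vertical strips, then $\mathcal B\ne\emptyset$.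

*Proof.* Let $F$ be spanned by the $v_{i,1}$ with $\mu_i'=\mu_i-1$ and the $v^*_{i,\lambda_i}$ with $\nu_i'=\nu_i-1$; thus $\dim F=k$ and $F\subseteq\ker x$. Since $x^pv=\sum_iv_{i,\mu_i-p}$ (zero when the index is $\le 0$), $\langle x^pv,v^*_{i,\lambda_i}\rangle\ne0$ only if $\mu_i-p=\lambda_i$, i.e. $p=0$ and $\nu_i=0$. The starred vectors in $F$ have $\nu_i\ge1$, and unstarred vectors pair to zero with $x^pv$. So $F\subseteq W^\perp$. If both vectors of row $i$ occur, then $\lambda_i\ge2$, so they are orthogonal, and $F$ is isotropic. Now $F^\perp$ is spanned by the basis vectors not dual to a vector of $F$. In $F^\perp/F$, removing $v_{i,1}$ and its dual $v_{i,1}^*$ shortens row $i$ from the bottom and lowers the height of $v$ in it by one: $\mu_i$ drops by $1$. Removing $v^*_{i,\lambda_i}$ and its dual $v_{i,\lambda_i}$ shortens it from the top, above $v$ since $\mu_i<\lambda_i$: $\nu_i$ drops by $1$. After shifting indices the remaining vectors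 form an adapted basis of type $(\mu',\nu')$. $\square$

## 3. Ranks on $F^\perp/F$ and isotropic parts

We want to read the type of $F^\perp/F$ from the position of $F$. The basic quantity is this.

**Definition (iso).** For a space $G$ with an alternating form $\beta$, $\operatorname{iso}_\beta(G)=\dim G-\frac12\operatorname{rk}\beta$.

**Lemma 3.**
(a) Every maximal isotropic subspace of $G$ contains $\operatorname{rad}G$ and has dimension $\operatorname{iso}(G)$. So $\operatorname{iso}(G)$ is the largest dimension of an isotropic subspace, and it is monotone in $G$.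
(b) If $G^0\subset G$ is a hyperplane, then $\operatorname{iso}(G)-\operatorname{iso}(G^0)\in\{0,1\}$. It is $1$ if $G=G^0\oplus\mathbb Cu$ with $u\in\operatorname{rad}G$.
(c) If $u\in G\setminus\operatorname{rad}G$ and $G^0=G\cap u^\perp$, then $\operatorname{iso}(G)=\operatorname{iso}(G^0)$.

*Proof.* (a) If $J$ is isotropic, so is $J+\operatorname{rad}G$; hence a maximal $J$ contains the radical, and $J/\operatorname{rad}G$ is Lagrangian in a nondegenerate space of dimension $\operatorname{rk}\beta$. (b) Ranks of alternating forms are even, and restricting to a hyperplane deletes one row and one column of a Gram matrix, so the rank drops by $0$ or $2$ and $\operatorname{iso}$ by $1$ or $0$. If $u$ is radical the rank does not change. (c) $G^0$ is a hyperplane and $u\in\operatorname{rad}G^0$. If $\operatorname{rk}G=\operatorname{rk}G^0$, then the image of $G^0$ in $G/\operatorname{rad}G$ carries a form of rank $\dim G/\operatorname{rad}G$, so $G=G^0+\operatorname{rad}G$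 and $u\perp G$, a contradiction. So the rank drops by $2$ and $\operatorname{iso}$ by $1-1=0$. $\square$

**Definition ($\beta_c$).** For $x\in\mathcal S$ nilpotent and $c\ge1$ define a form on $x^{c-1}V$ by $\beta_c(x^{c-1}u,x^{c-1}w)=\langle u,x^{c-1}w\rangle$.

It is well defined since $\langle u,x^{c-1}w\rangle=\langle x^{c-1}u,w\rangle$, and alternating since $\langle u,x^{c-1}u\rangle=\langle x^{c-1}u,u\rangle=-\langle u,x^{c-1}u\rangle$. For the second pair of Section 1, $\beta_1(v_1,v_2^*)=\langle v_1,v_2^*\rangle=0$, but $\beta_2(v_1,v_2^*)=\langle v_2,v_2^*\rangle=1$.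

**Lemma 4.** If $F\subseteq\ker x$ is isotropic and $G_c=F\cap x^{c-1}V$, then $\operatorname{rk}(x^{c-1}|_{F^\perp/F})=\operatorname{rk}x^{c-1}-2\operatorname{iso}_{\beta_c}(G_c)$.

*Proof.* The rank is $\dim x^{c-1}F^\perp-\dim(F\cap x^{c-1}F^\perp)$. By self-adjointness, $(x^{c-1}F^\perp)^\perp=\{u: x^{c-1}u\in F^{\perp\perp}=F\}=(x^{c-1})^{-1}(F)$, of dimension $\dim\ker x^{c-1}+\dim G_c$. So $\dim x^{c-1}F^\perp=\operatorname{rk}x^{c-1}-\dim G_c$. Next, $F\cap x^{c-1}F^\perp$ consists of the $z\in F$ orthogonal to $(x^{c-1})^{-1}(F)$. Such $z$ is orthogonal to $\ker x^{c-1}$, hence lies in $(\ker x^{c-1})^\perp=x^{c-1}V$, so $z\in G_c$. Writing $z=x^{c-1}u$, for $x^{c-1}w\in F$ we have $\langle z,w\rangle=\langle u,x^{c-1}w\rangle=\beta_c(z,x^{c-1}w)$. So the space is $\operatorname{rad}(\beta_c|_{G_c})$, of dimension $\dim G_c-\operatorname{rk}(\beta_c|_{G_c})$. Subtract. $\square$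

**Strata by dimension, and where they stop.** Lemma 4 suggests a plan: stratify the subspaces $F$ by the numbers $\dim G_c$ and $\operatorname{rk}(\beta_c|_{G_c})$, parametrize each stratum, and read off the pieces. The trouble is that the type of the quotient sees only the combination $\operatorname{iso}=\dim-\frac12\operatorname{rk}$. Take $v=0$, $\lambda=(2,1)$, $k=2$, that is, type $(\emptyset,(2,1))$. Here $\ker x=\langle v_{11},v_{12}^*,v_{21},v_{21}^*\rangle$. The form $\beta_1$ on it has rank $2$ with radical $R=\ker x\cap xV=\langle v_{11},v_{12}^*\rangle$, and $\beta_2$ is nondegenerate on $R$. The planes $F\subset\ker x$ isotropic for $\beta_1$ fall into two strata: $F\cap R$ is a line (dimension $1+1+1=3$: a line of $\ker x/R$, a line $F\cap R$ of $R$, and a graph), or $F=R$ (a point). In both $\operatorname{iso}_{\beta_2}(F\cap R)=1$, so both have the same leftover type $(\emptyset,(1))$. Thus $\mathcal B$ is a union of strata, and its irreducibility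 is a statement about closures of strata, which the stratification does not deliver.

The way past this point is to choose, inside $F\cap R$, a maximal $\beta_2$-isotropic subspace $J_2$. Its dimension is prescribed by the type. In the example, first choose the line $J_2\subset R$ (a $\mathbb P^1$), then $F\supset J_2$ as an isotropic line in the three-dimensional space $\ker x/J_2$ with its form of rank $2$ (a $\mathbb P^2$). The space of pairs $(F,J_2)$ is a $\mathbb P^2$-bundle over $\mathbb P^1$: irreducible of dimension $3$, mapping onto $\mathcal B$, with fiber a point over a general $F$ and $\mathbb P^1$ over $F=R$. So $\mathcal B$ is irreducible of dimension $3=4-1=d^{(2,1)}_{(\emptyset,(2,1))}-d^{(1)}_{(\emptyset,(1))}$.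

When $v\neq0$ there is a second difficulty. In the second example of Section 1 all lines $F$ leave $\lambda'=(1)$, yet two types occur. One needs a second family of ranks, hence a second filtration, and then one chain of subspaces that serves both.

## 4. Incomparable rows and the space $W^\perp/W$

**Conventions.** With $\lambda=\mu+\nu$ put $\rho_i=\nu_i+\mu_{i+1}$. Then
$$\lambda_1\ge\rho_1\ge\lambda_2\ge\rho_2\ge\cdots,\qquad \mu_i=\sum_{l\ge i}(\lambda_l-\rho_l),\tag{2}$$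
since $\lambda_i-\rho_i=\mu_i-\mu_{i+1}$ and $\rho_i-\lambda_{i+1}=\nu_i-\nu_{i+1}$. So $(\lambda,\rho)$ determines $(\mu,\nu)$. Define $\lambda',\rho'$ likewise from $(\mu',\nu')$. The aim of this section is to realize $\rho$ as a Jordan type, just as $\lambda$ is the Jordan type of $x$ (halved).

**Step 1: a normal form for $v$.** This step removes superfluous summands of $v$. Write $(\mu_j,\nu_j)\succeq(\mu_i,\nu_i)$ if $\mu_j\ge\mu_i$ and $\nu_j\le\nu_i$; this is a partial order on pairs. Let $I=\{i_1<\dots<i_t\}$ contain one row for each maximal pair among the pairs $(\mu_i,\nu_i)$ with $\mu_i>0$, and put $a_j=\mu_{i_j}$, $b_j=\nu_{i_j}$. Both sequences decrease weakly. If two consecutive ones had $a_j=a_{j+1}$ or $b_j=b_{j+1}$, the pairs would be comparable, so $a_1>\dots>a_t>0$ and $b_1>\dots>b_t\ge0$. Also $a_1=\mu_1$, because a maximal pair above row $1$ has first entry $\mu_1$; and $t=0$ iff $v=0$. Every row $i\notin I$ with $\mu_i>0$ is dominated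 by some $j\in I$: $(\mu_j,\nu_j)\succeq(\mu_i,\nu_i)$.

In that case there is a $\mathbb C[x]$-linear map $\theta:\operatorname{span}(v_{j,\cdot})\to\operatorname{span}(v_{i,\cdot})$ with $v_{j,\lambda_j}\mapsto v_{i,\mu_i+\nu_j}$. Indeed the index is at most $\lambda_i$ since $\nu_j\le\nu_i$, and $x^{\lambda_j}$ kills the image since $\mu_i+\nu_j\le\mu_j+\nu_j$. Applying $x^{\nu_j}$ gives $v_{j,\mu_j}\mapsto v_{i,\mu_i}$. Extend $\theta$ by $0$ to $\operatorname{span}\{v_{ij}\}$; then $\theta^2=0$. The map $1-\theta$ on $\operatorname{span}\{v_{ij}\}$, with its inverse transpose on $\operatorname{span}\{v^*_{ij}\}$, lies in $Sp(V)$ and commutes with $x$. It removes the summand $v_{i,\mu_i}$ from $v$ as long as $v_{j,\mu_j}$ is present. Summands in rows of $I$ are never removed, so we can do this for all $i\notin I$ in turn. As everything depends only on the orbit, we take from now on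
$$v=\sum_{j=1}^tv_{i_j,a_j}.\tag{3}$$

Put $a_{t+1}=0$, $A_j=a_j+b_j=\lambda_{i_j}$, $R_j=b_j+a_{j+1}$ for $1\le j\le t$, and $R_0=\infty$. Since $A_j-R_j=a_j-a_{j+1}$ and $R_j-A_{j+1}=b_j-b_{j+1}$,
$$R_0=\infty>A_1>R_1>A_2>\dots>A_t>R_t=b_t\ge0\tag{4}$$
if $t\ge1$; if $t=0$, then $R_t=\infty$.

For $((1,1),\emptyset)$ the pairs are equal, $I$ is one row, and $v$ becomes $v_{11}$. For $((1),(1))$: $t=1$, $A_1=2$, $R_1=1$. For $((2,1),(1))$ the pairs $(2,1),(1,0)$ are incomparable: $t=2$, $v=v_{12}+v_{21}$, $A=(3,1)$, $R=(2,0)$.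

**Step 2: the Jordan type on $\bar V=W^\perp/W$.** This step computes the second invariant. $W=\mathbb C[x]v$ is isotropic, since $\langle x^pv,x^qv\rangle=\langle v,x^{p+q}v\rangle=0$. Let $\pi:W^\perp\to\bar V$ be the projection and $\bar x$ the induced map. Put $V_i=\operatorname{span}\{v_{ij},v_{ij}^*\}$, $U=\bigoplus_{i\in I}\operatorname{span}(v_{i,\cdot})\supseteq W$, $U^*=\bigoplus_{i\in I}\operatorname{span}(v^*_{i,\cdot})$, and let $W^0\subseteq U^*$ be the annihilator of $W$. Then $W^\perp=\bigoplus_{i\notin I}V_i\oplus U\oplus W^0$ and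
$$\bar V=\bigoplus_{i\notin I}V_i\oplus U/W\oplus W^0,\tag{5}$$
where the $V_i$ split off orthogonally, $U/W$ and $W^0$ are isotropic, and $W^0$ is dual to $U/W$.

Let $e_j=v_{i_j,A_j}$; then $v=\sum_jx^{b_j}e_j$ and $\dim W=a_1$. Put
$$f_j=\sum_{l\le j}x^{b_l-b_j}e_l\qquad(1\le j\le t).$$
As $f_j=e_j+(\text{terms in }e_l,\ l<j)$, the $f_j$ generate $U$. For $l>j$ we have $b_l+a_{j+1}\ge b_l+a_l=A_l$, so $x^{b_l+a_{j+1}}e_l=0$. Hence
$$x^{R_j}f_j=\sum_{l\le j}x^{b_l+a_{j+1}}e_l=x^{a_{j+1}}v\in W.$$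
So $\bar f_j$ has order at most $R_j$ in $U/W$. But $\dim U/W=\sum_jA_j-a_1=\sum_jR_j$. Therefore $U/W=\bigoplus_j\mathbb C[x]\bar f_j$ with $\bar f_j$ of order exactly $R_j$. By duality $W^0$ has the same block lengths. So $\bar x$ has Jordan type twice the multiset $\{\lambda_i:i\notin I\}\cup\{R_1,\dots,R_t\}$.

**Lemma 5.** This multiset is $\{\rho_i\}$, up to zeros. Hence $\operatorname{rk}\bar x^{c-1}=2\sum_i(\rho_i-c+1)^+$ for every pair of type $(\mu,\nu)$.

*Proof.* Put $i_0=0$, $i_{t+1}=\infty$. First, if $i_j<i<i_{j+1}$, then $\nu_i=b_j$ (with $j\ge1$) or $\mu_i=a_{j+1}$. Indeed, if $\mu_i=0$, then $j=t$ and $\mu_i=a_{t+1}$. Otherwise $i$ is dominated by some $i_l$. If $l\le j$, then $b_l\le\nu_i\le b_j\le b_l$. If $l>j$, then $\mu_i\le a_l\le a_{j+1}\le\mu_i$.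

Let $j\ge1$ and let $r$ be the last row in $[i_j,i_{j+1})$ with $\nu_r=b_j$; rows from $i_j$ to $r$ all have $\nu=b_j$. For $i_j\le i<r$: $\rho_i=b_j+\mu_{i+1}=\lambda_{i+1}$. The row $r+1$ is either $i_{j+1}$ or a row of the gap with $\nu_{r+1}\ne b_j$; in both cases $\mu_{r+1}=a_{j+1}$, so $\rho_r=R_j$. For $r<i<i_{j+1}$: $\mu_i=\mu_{i+1}=a_{j+1}$, so $\rho_i=\lambda_i$. So the $\rho_i$ in this block are the $\lambda_i$ with $i\ne i_j$ together with $R_j$. (If $j=t$ and $b_t=0$, then $r=\infty$, and only the zero part $R_t$ is missing.) For $i<i_1$ with $t\ge1$: $\mu_i=\mu_{i+1}=a_1$, so $\rho_i=\lambda_i$. If $t=0$, then $\mu=0$ and $\rho=\lambda$. $\square$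

## 5. Two filtrations of $\ker x\cap W^\perp$

**Definition.** Put $K'=\ker x\cap W^\perp$, $K_c=K'\cap x^{c-1}V$, and $\bar K_c=\{u\in K':\pi(u)\in\bar x^{c-1}\bar V\}$. Let $\bar\beta_c$ be the pull-back to $\bar K_c$ of the form $\beta_c$ of $(\bar V,\bar x)$. Let $L=\ker x\cap W$; it lies in $K'$, and $\dim L\le1$ as $W$ is cyclic. For $F\in\mathrm{Gr}^\perp_k(K')$ put
$$C_c(F)=\operatorname{iso}_{\beta_c}(F\cap K_c),\qquad\tilde C_c(F)=\operatorname{iso}_{\bar\beta_c}(F\cap\bar K_c).$$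
The target values are, with $\ell=\mu_1-\mu_1'$,
$$C_c=\sum_i\big[(\lambda_i-c+1)^+-(\lambda'_i-c+1)^+\big],\qquad\tilde C_c=\ell+\sum_i\big[(\rho_i-c+1)^+-(\rho_i'-c+1)^+\big].\tag{6}$$

**Proposition 6.** $F\in\mathcal B$ if and only if $C_c(F)=C_c$ and $\tilde C_c(F)=\tilde C_c$ for all $c\ge1$; and then $\dim(F\cap L)=\ell$.

*Proof.* Put $x'=x|_{F^\perp/F}$, $v'=v+F$, $W'=\mathbb C[x']v'=(W+F)/F$. Then
$$W'^\perp/W'=(W^\perp\cap F^\perp)/(W+F)=\pi(F)^\perp/\pi(F),$$
the last orthogonal being taken in $\bar V$. So Lemma 4 applies to $F$ in $V$ and to $\pi(F)\subseteq\ker\bar x$ in $\bar V$. The map $F\cap\bar K_c\to\pi(F)\cap\bar x^{c-1}\bar V$ is onto, and its kernel $F\cap W=F\cap L$ lies in the radical of $\bar\beta_c$. Hence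
$$\tilde C_c(F)=\dim(F\cap L)+\operatorname{iso}_{\beta_c}\big(\pi(F)\cap\bar x^{c-1}\bar V\big).$$

Let $F\in\mathcal B$. Lemma 4 in $V$ gives $C_c(F)=C_c$. Lemma 4 in $\bar V$, with Lemma 5 for both $V$ and $F^\perp/F$, gives $\tilde C_c(F)-\dim(F\cap L)=\tilde C_c-\ell$. For $c=1$: $\bar K_1=K'$ and $F$ is isotropic, so $\tilde C_1(F)=k$; and $|\rho|=n-\mu_1$, $|\rho'|=n-k-\mu_1'$, so $\tilde C_1-\ell=k-\ell$. Hence $\dim(F\cap L)=\ell$ and $\tilde C_c(F)=\tilde C_c$.

Conversely, assume all equalities. For large $c$ the second one reads $\dim(F\cap L)=\ell$. Then all ranks of $x'^{\,c-1}$ and of its analogue on $W'^\perp/W'$ agree with those for $(\lambda',\rho')$. So $F^\perp/F$ has invariants $\lambda',\rho'$, which determine $(\mu',\nu')$ by (2). $\square$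

In particular, if $\mathcal B\ne\emptyset$, then $\ell\in\{0,1\}$ and $C_1=\tilde C_1=k$.

**Proposition 7.** Let $y_j=v_{i_j,1}$, $y_j^*=v^*_{i_j,A_j}$, and $P_a=\operatorname{span}\{v_{i1},v_{i,\lambda_i}^*:i\notin I,\lambda_i=a\}$ for $a\ge1$, $\dim P_a=2n_a$. Then $K'$ is the direct sum of all $P_a$ and the lines of $y_1,\dots,y_t,y_1^*,\dots,y_t^*$, with $y_t^*$ omitted if $R_t=0$. Moreover $L=\langle y_1\rangle$ (and $L=0$ if $t=0$), and:

- $K_c$ is spanned by the $P_a$ $(a\ge c)$ and those $y_j,y_j^*$ in $K'$ with $A_j\ge c$. The form $\beta_c$ is a nondegenerate form $\omega_c$ on $P_c$, plus a hyperbolic pair $(y_j,y_j^*)$ if $c=A_j$ and $y_j^*\in K'$; all other listed vectors are radical.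
- $\bar K_c$ is spanned by the $P_a$ $(a\ge c)$, the $y_j$ with $R_{j-1}\ge c$, and the $y_j^*$ with $R_j\ge c$. The form $\bar\beta_c$ is $\omega_c$ on $P_c$, plus a nondegenerate pairing of $(y_{j+1},y_j^*)$ if $c=R_j$, $1\le j<t$; all other listed vectors are radical.

*Proof.* $\ker x$ is spanned by all $v_{i1},v^*_{i,\lambda_i}$. By (3), $x^pv=\sum_jv_{i_j,a_j-p}$ pairs nontrivially only with $v^*_{i_j,A_j}$ where $a_j-p=A_j$, i.e. $p=0$, $b_j=0$, so $j=t$. This gives $K'$. Also $x^{a_1-1}v=v_{i_1,1}=y_1$ spans $L$.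

For $K_c$: $x^{c-1}V$ is spanned by basis vectors, and contains $v_{i1}$, or $v_{i,\lambda_i}^*$, iff $\lambda_i\ge c$. Since $v_{i1}=x^{c-1}v_{i,c}$, we get $\beta_c(v_{i1},v^*_{i',\lambda_{i'}})=\langle v_{i,c},v^*_{i',\lambda_{i'}}\rangle=\delta_{ii'}\delta_{c,\lambda_i}$, and all pairings within the unstarred or within the starred vectors vanish.

For $\bar K_c$: $\pi(y_1)=0$. Let $1\le j<t$. In $x^{a_{j+1}-1}v=\sum_lx^{b_l+a_{j+1}-1}e_l$ the terms with $l\le j$ add up to $x^{R_j-1}f_j$, the term $l=j+1$ is $x^{A_{j+1}-1}e_{j+1}=y_{j+1}$, and for $l>j+1$ the exponent is at least $b_l+a_l=A_l$, so the term vanishes. Hence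
$$\pi(y_{j+1})=-\bar x^{R_j-1}\bar f_j\qquad(1\le j<t).$$
Let $\varphi_{j,p}\in W^0$ $(0\le p<R_j)$ be the basis dual to the basis $x^p\bar f_j$ of $U/W$. From $\langle x^q\bar f_l,x\varphi_{j,p}\rangle=\langle x^{q+1}\bar f_l,\varphi_{j,p}\rangle$ we get $x\varphi_{j,p}=\varphi_{j,p-1}$ (with $\varphi_{j,-1}=0$). So $W^0$ is a sum of cyclic modules of lengths $R_j$ with socles $\varphi_{j,0}$. If $R_j\ge1$, then $\langle\cdot,y_j^*\rangle$ on $U$ is the coefficient of $e_j=v_{i_j,A_j}$. It vanishes on $xU$, and on $W$ because $y_j^*\in K'$. Finally $\langle f_l,y_j^*\rangle=\delta_{jl}$, because $e_j$ itself occurs in $f_l$ only when $b_j=b_l$. So $y_j^*=\varphi_{j,0}$.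

Thus, apart from $y_1\mapsto0$, the listed basis of $K'$ maps up to sign to socle vectors of distinct blocks of a Jordan decomposition of $\bar V$: those of $P_a$ have block length $a$, and $y_{j+1}$ and $y_j^*$ have block length $R_j$. A combination of such socle vectors lies in $\bar x^{c-1}\bar V$ iff it involves only blocks of length $\ge c$. This gives $\bar K_c$ (with $R_0=\infty$ taking care of $y_1$). For the form, when $R_j,R_l\ge c$, $\bar\beta_c(y_{j+1},y_l^*)=\langle-x^{R_j-c}f_j,y_l^*\rangle=-\delta_{jl}\delta_{c,R_j}$. The other pairings vanish as $U/W$ and $W^0$ are isotropic, and the $V_i$ $(i\notin I)$ split off and give $\omega_c$ on $P_c$ as before. $\square$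

**The two filtrations side by side.** Put $P_{\ge c}=\bigoplus_{a\ge c}P_a$ and let $Y(p,q)$ be the span of $y_1,\dots,y_p,y_1^*,\dots,y_q^*$. By (4), every $c\ge1$ is in exactly one of these cases.

- (h) $c\in(R_j,A_j]$, $1\le j\le t$: $\bar K_c=P_{\ge c}\oplus Y(j,j-1)$ and $K_c=P_{\ge c}\oplus Y(j,j)=\bar K_c\oplus\langle y_j^*\rangle$; but $K_c=\bar K_c$ in the exceptional case $j=t$, $R_t=0$.
- (v) $c\in(A_{j+1},R_j]$, $0\le j<t$: $K_c=P_{\ge c}\oplus Y(j,j)$ and $\bar K_c=P_{\ge c}\oplus Y(j+1,j)=K_c\oplus\langle y_{j+1}\rangle$.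
- (b) $1\le c\le R_t$: $K_c=\bar K_c=P_{\ge c}\oplus Y(t,t)$.

So the two filtrations never differ by more than a line. Write $E_c\supseteq E_c^0$ for the larger and the smaller of $K_c,\bar K_c$. On $E_c^0$ the forms $\beta_c$ and $\bar\beta_c$ agree: both are $\omega_c$ on $P_c$ with all else radical, since the extra pair at $c=A_j$ involves $y_j^*\notin\bar K_c$, and the extra pair at $c=R_j$ involves $y_{j+1}\notin K_c$. We write $\beta_c$ also for the form on $E_c$. Moreover $K_{c+1}\subseteq\operatorname{rad}\beta_c$ on $K_c$ and $\bar K_{c+1}\subseteq\operatorname{rad}\bar\beta_c$ on $\bar K_c$.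

Let $l_c=\#\{i:\lambda_i\ge c\}$ and $h_c=\#\{i:\rho_i\ge c\}$. By Lemma 5, $l_c=\sum_{a\ge c}n_a+\#\{j:A_j\ge c\}$ and $h_c=\sum_{a\ge c}n_a+\#\{j\ge1:R_j\ge c\}$. The last two numbers are $j,j-1$ in (h), $j,j$ in (v), and $t,t$ in (b). Comparing with the lists,
$$\dim E_c^0=l_c+h_c.\tag{7}$$
The multiplicities $m_c=l_c-l_{c+1}$ and $\bar m_c=h_c-h_{c+1}$ equal $n_c+[c\in\{A_j\}]$ and $n_c+[c\in\{R_j\}_{j\ge1}]$.

**Examples.** For $((1),(1))$: $K'=\langle y_1,y_1^*\rangle$, level $1$ is (b), $K_2=K'$ and $\bar K_2=\langle y_1\rangle$, and $K_c=0$, $\bar K_c=\langle y_1\rangle$ for $c\ge3$. For $((2,1),(1))$: $K'=\langle y_1,y_1^*,y_2\rangle$, and at $c=2$ we have $K_2=\langle y_1,y_1^*\rangle$ but $\bar K_2=K'$. Indeed $y_2=v_{21}$ is not in $xV$, but $v=v_{12}+v_{21}\in W$ gives $\pi(v_{21})=-\bar x\,\pi(v_{13})$. At $c=3$, $K_3=\langle y_1,y_1^*\rangle$ is hyperbolic and $\bar K_3=\langle y_1\rangle$.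

## 6. The discrepancy $\Delta_c$ and an interpolating chain $X_c$

From now on $\mathcal B\ne\emptyset$. Put $\Delta_c=C_c-\tilde C_c$; for $F\in\mathcal B$ it equals $C_c(F)-\tilde C_c(F)$. By Lemma 3(b), $\Delta_c\in\{0,1\}$ in case (h) (and $\Delta_c=0$ in the exceptional case), $\Delta_c\in\{0,-1\}$ in case (v), and $\Delta_c=0$ in case (b). Also $\Delta_1=0$. For $((1),(1))$ and leftover $(\emptyset,(1))$: $C=(1,1,0,\dots)$, $\tilde C=(1,1,1,\dots)$, so $\Delta=(0,0,-1,-1,\dots)$. For leftover $((1),\emptyset)$: $C=(1,1,0,\dots)$, $\tilde C=(1,0,0,\dots)$, $\Delta=(0,1,0,\dots)$.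

The next lemma says how $\Delta$ may change from one level to the next. It is what makes a single chain possible.

**Lemma 8.**
(a) If $c,c+1\in(R_j,A_j]$ and $\Delta_{c+1}=1$, then $\Delta_c=1$.
(b) If $c,c+1\in(A_{j+1},R_j]$, $0\le j<t$, and $\Delta_{c+1}=-1$, then $\Delta_c=-1$.
(c) If $\Delta_{A_j+1}=-1$, then $\Delta_{A_j}=0$.
(d) If $\Delta_{R_j+1}=1$ with $1\le j\le t$, then $R_j\ge1$ and $\Delta_{R_j}=0$.

*Proof.* Fix $F\in\mathcal B$.

(a) There is $u\in F\cap K_{c+1}$, $u\notin\bar K_{c+1}$; its $y_j^*$-coefficient is nonzero. So $u\in K_c\setminus\bar K_c$, and $u\in K_{c+1}\subseteq\operatorname{rad}\beta_c$. Hence $F\cap K_c=(F\cap\bar K_c)\oplus\mathbb Cu$ with $u$ radical, and $\Delta_c=1$ by Lemma 3(b).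

(b) There is $u\in F\cap\bar K_{c+1}$, $u\notin K_{c+1}$; its $y_{j+1}$-coefficient is nonzero. So $u\in\bar K_c\setminus K_c$ and $u\in\operatorname{rad}\bar\beta_c$. Hence $F\cap\bar K_c=(F\cap K_c)\oplus\mathbb Cu$ with $u$ radical, and $\Delta_c=-1$.

(c) Put $A=A_j$; level $A+1$ is (v) with $j-1$ in place of $j$, so $\bar K_{A+1}=K_{A+1}\oplus\langle y_j\rangle$. Hence there is $u\in F\cap\bar K_{A+1}$ congruent to a nonzero multiple of $y_j$ modulo $K_{A+1}\subseteq\operatorname{rad}\beta_A$; also $u\in\bar K_A\subseteq K_A$. Let $G=F\cap K_A$, $G^0=F\cap\bar K_A$. If $G=G^0$, then $\Delta_A=0$. Otherwise $y_j^*\in K'$, and up to a nonzero factor $\beta_A(u,\cdot)$ is the $y_j^*$-coefficient on $K_A$, whose kernel is $\bar K_A$. So $G^0=G\cap u^\perp\ne G$, and Lemma 3(c) gives $\Delta_A=0$.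

(d) $\Delta_{R_j+1}=1$ rules out the exceptional case, so $y_j^*\in K'$ and $R_j\ge1$. If $j=t$, level $R_t$ is (b) and $\Delta_{R_t}=0$. Let $j<t$, $R=R_j$. As $K_{R+1}=\bar K_{R+1}\oplus\langle y_j^*\rangle$, there is $u\in F\cap K_{R+1}$ congruent to a nonzero multiple of $y_j^*$ modulo $\bar K_{R+1}\subseteq\operatorname{rad}\bar\beta_R$; also $u\in K_R\subseteq\bar K_R$. Up to a nonzero factor $\bar\beta_R(u,\cdot)$ is the $y_{j+1}$-coefficient on $\bar K_R$, whose kernel is $K_R$. With $G=F\cap\bar K_R$ and $G^0=F\cap K_R=G\cap u^\perp$, either $G=G^0$ or Lemma 3(c) applies. In both cases $\Delta_R=0$. $\square$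

**Definition ($D_c$, $X_c$).** Put $D_c=\max(C_c,\tilde C_c)$. Put $X_c=E_c$ if $\Delta_c\ne0$ and $X_c=E_c^0$ if $\Delta_c=0$. Let $m'_c=\frac12\operatorname{rk}(\beta_c|_{X_c})$ and $\mathrm{Rad}_c=\operatorname{rad}(\beta_c|_{X_c})$.

So $X_c=K_c$ if $\Delta_c=1$ and $X_c=\bar K_c$ if $\Delta_c=-1$. In every case $\operatorname{iso}_{\beta_c}(F\cap X_c)=D_c$ for $F\in\mathcal B$. The point of the choice: when the two counts agree, a subspace of the smaller space serves both filtrations; when they differ by one, a subspace of the larger space does, because cutting down to the smaller one costs at most one dimension.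

**Lemma 9.** $X_{c+1}\subseteq\mathrm{Rad}_c$, and $g_c=\dim\mathrm{Rad}_c-\dim X_{c+1}$ lies in $\{0,1\}$. Precisely:

1. $c\in(R_j,A_j)$: $m'_c=n_c$; $g_c=1$ iff $\Delta_c=1$ and $\Delta_{c+1}=0$.
2. $c=A_j$: if $\Delta_c=1$, then $m'_c=n_c+1$, $\Delta_{c+1}=0$, $g_c=0$. If $\Delta_c=0$, then $m_c'=n_c$, and $g_c=1$ iff $\Delta_{c+1}=0$.
3. $c\in(A_{j+1},R_j)$, $0\le j<t$: $m'_c=n_c$; $g_c=1$ iff $\Delta_c=-1$ and $\Delta_{c+1}=0$.
4. $c=R_j$, $1\le j<t$: if $\Delta_c=-1$, then $m_c'=n_c+1$, $\Delta_{c+1}=0$, $g_c=0$. If $\Delta_c=0$, then $m'_c=n_c$, and $g_c=1$ iff $\Delta_{c+1}=0$.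
5. $c<R_t$: $m'_c=n_c$, $g_c=0$. For $c=R_t\ge1$ with $t\ge1$: $m'_c=n_c$, and $g_c=1$ iff $\Delta_{c+1}=0$.

*Proof.* In each case we read $\mathrm{Rad}_c$ off Proposition 7 and compare it with level $c+1$.

1. Level $c+1$ is (h) with the same $j$. If $\Delta_c=1$, the case is not exceptional, $X_c=P_{\ge c}\oplus Y(j,j)$, and $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(j,j)=K_{c+1}=E_{c+1}\ne E^0_{c+1}$. If $\Delta_c=0$, $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(j,j-1)=\bar K_{c+1}=E^0_{c+1}$; by Lemma 8(a) $\Delta_{c+1}=0$, so $X_{c+1}=\mathrm{Rad}_c$.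
2. Level $c+1$ is (v) with $j-1$. If $\Delta_c=1$, $X_c=P_{\ge c}\oplus Y(j,j)$ contains the pair $(y_j,y_j^*)$, so $m'_c=n_c+1$ and $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(j-1,j-1)=K_{c+1}=E^0_{c+1}$; by Lemma 8(c) $\Delta_{c+1}=0$, so $X_{c+1}=\mathrm{Rad}_c$. If $\Delta_c=0$, $X_c=P_{\ge c}\oplus Y(j,j-1)$ and $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(j,j-1)=\bar K_{c+1}=E_{c+1}\ne E^0_{c+1}$.
3. Level $c+1$ is (v) with the same $j$. If $\Delta_c=-1$, $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(j+1,j)=\bar K_{c+1}=E_{c+1}\ne E^0_{c+1}$. If $\Delta_c=0$, $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(j,j)=K_{c+1}=E^0_{c+1}$; by Lemma 8(b) $\Delta_{c+1}=0$, so $X_{c+1}=\mathrm{Rad}_c$.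
4. Level $c+1$ is (h) with the same $j$, not exceptional. If $\Delta_c=-1$, $X_c=P_{\ge c}\oplus Y(j+1,j)$ contains the pair $(y_{j+1},y_j^*)$, so $m'_c=n_c+1$ and $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(j,j-1)=\bar K_{c+1}=E^0_{c+1}$; by Lemma 8(d) $\Delta_{c+1}=0$. If $\Delta_c=0$, $X_c=P_{\ge c}\oplus Y(j,j)$ and $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(j,j)=K_{c+1}=E_{c+1}\neq E_{c+1}^0$.
5. $\mathrm{Rad}_c=P_{\ge c+1}\oplus Y(t,t)=K_{c+1}$. If $c<R_t$ this is $E_{c+1}=E^0_{c+1}$. If $c=R_t\ge1$, level $c+1$ is (h) with $j=t$, not exceptional, and it is $E_{c+1}\ne E^0_{c+1}$. $\square$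

**The top of the chain.** Fix $T>\lambda_1$; then $T\ge2$. For $c\ge T$: $K_c=0$, $\bar K_c=L$, and all forms vanish. Since $x^{\lambda_1}=0$ on $V$ and hence on every $F^\perp/F$, we have $\rho'_1\le\lambda'_1\le\lambda_1$. So $C_c=0$, $\tilde C_c=\ell$, $D_c=\ell$. If $\ell=1$, then $L\ne0$ by Proposition 6 and $X_c=L$; if $\ell=0$, then $X_c=0$. In both cases $\dim X_c=\ell$.

## 7. Isotropic flags and irreducibility

**Lemma 10.** Let $E$ have an alternating form with radical $\mathrm{Rad}$ of dimension $r$ and rank $2m$, and let $0\le p\le m+r$. The variety $IG(p,E)$ of isotropic $p$-dimensional subspaces is irreducible of dimension $p(2m+r-p)-\binom p2+\binom{(p-m)^+}2$. If $H\subseteq\mathrm{Rad}$ has codimension $g\in\{0,1\}$ in $\mathrm{Rad}$, then the minimum of $\dim(J\cap H)$ over $J\in IG(p,E)$ is $((p-m)^+-g)^+$.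

*Proof.* Let $IG_j$ be the set of $J$ whose image $\bar J$ in $E/\mathrm{Rad}$ has dimension $j$; it is nonempty iff $\max(0,p-r)\le j\le\min(p,m)$. The isometry group of $E$ is $(Sp_{2m}\times GL_r)\ltimes\operatorname{Hom}(\mathbb C^{2m},\mathbb C^r)$, which is connected. It is transitive on $IG_j$: write $J=J_1\oplus R_0$ with $R_0=J\cap\mathrm{Rad}$, choose a complement of $\mathrm{Rad}$ containing $J_1$, and use Witt's theorem there and linear algebra in $\mathrm{Rad}$. So $IG_j$ is irreducible. The map $J\mapsto(\bar J,R_0)$ from $IG_j$ to $IG(j,E/\mathrm{Rad})\times\mathrm{Gr}_{p-j}(\mathrm{Rad})$ is onto, with fibers affine spaces over $\operatorname{Hom}(\bar J,\mathrm{Rad}/R_0)$. Hence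
$$\dim IG_j=j(2m-j)-\binom j2+(p-j)(r-p+j)+j(r-p+j)=j(2m-j)-\binom j2+p(r-p+j).$$

Let $j<\min(p,m)$ and $J\in IG_j$. As $\dim(J\cap\mathrm{Rad})=p-j>0$, write $J=J_0\oplus\mathbb Cz$ with $0\ne z\in J\cap\mathrm{Rad}$; then $J_0$ has image $\bar J$. As $j<m$, there is $u$ whose image lies in $\bar J^\perp\setminus\bar J$. Then $J_\epsilon=J_0\oplus\mathbb C(z+\epsilon u)$ is isotropic, lies in $IG_{j+1}$ for $\epsilon\ne0$, and is $J$ at $\epsilon=0$. So $IG_j\subseteq\overline{IG_{j+1}}$, and $IG_{\min(p,m)}$ is dense. Hence $IG(p,E)$ is irreducible of dimension $\dim IG_{\min(p,m)}$. For $p\le m$ put $j=p$. For $p>m$ put $j=m$ and use $\binom p2=\binom{p-m}2+\binom m2+m(p-m)$. Both give the stated formula.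

The function $J\mapsto\dim(J\cap H)$ is upper semicontinuous, so its minimum is attained on a nonempty open set, which meets the dense set $IG_{\min(p,m)}$. On the latter, $J\cap H=R_0\cap H$ with $R_0$ an arbitrary subspace of $\mathrm{Rad}$ of dimension $(p-m)^+$, and the minimum of $\dim(R_0\cap H)$ is $((p-m)^+-g)^+$. $\square$

**Definition (flags).** Let $\mathcal F$ be the projective variety of flags $J_1\supseteq J_2\supseteq\dots\supseteq J_T$ with $J_c\subseteq X_c$, $\dim J_c=D_c$, $\beta_c|_{J_c}=0$.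

Since $K_1=\bar K_1=K'$, we have $X_1=K'$, $D_1=k$, $\beta_1=\langle\cdot,\cdot\rangle$. Put $p_c=D_c-D_{c+1}$, $\xi_c=\dim X_c$, $q_c=(p_c-m'_c)^+$.

**Step 1: every $F\in\mathcal B$ is $J_1$ of some flag.** The purpose is surjectivity. For each $c\le T$ choose any maximal $\beta_c$-isotropic $J_c\subseteq F\cap X_c$; it has dimension $D_c$. By Lemma 3(a) and Lemma 9,
$$J_c\supseteq\operatorname{rad}(\beta_c|_{F\cap X_c})\supseteq F\cap\mathrm{Rad}_c\supseteq F\cap X_{c+1}\supseteq J_{c+1}.$$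
So the choices are automatically nested. Since $F\cap X_1=F$ is isotropic, $J_1=F$. In particular $p_c\ge0$.

**Step 2: $\mathcal F$ is irreducible.** Here we build flags from the top index downward. Let $\mathcal F_c$ be the variety of truncated flags $(J_c\supseteq\dots\supseteq J_T)$. $\mathcal F_T$ is a point, since $D_T=\dim X_T$. As $J_{c+1}\subseteq X_{c+1}\subseteq\mathrm{Rad}_c$, the form $\beta_c$ descends to $X_c/J_{c+1}$, with half-rank $m'_c$ and radical $\mathrm{Rad}_c/J_{c+1}$, and the fiber of $\mathcal F_c\to\mathcal F_{c+1}$ is $IG(p_c,X_c/J_{c+1})$.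

The map is locally trivial. Fix a complement $Q$ of $\mathrm{Rad}_c$ in $X_c$ and a subspace $M\subseteq\mathrm{Rad}_c$ of dimension $\dim\mathrm{Rad}_c-D_{c+1}$. On the open set of $\mathcal F_{c+1}$ where $J_{c+1}\oplus M=\mathrm{Rad}_c$, the projection identifies $M\oplus Q$, with its fixed form, isometrically with $X_c/J_{c+1}$. So the part of $\mathcal F_c$ over it is a product with $IG(p_c,M\oplus Q)$. Varying $M$, these open sets cover $\mathcal F_{c+1}$.

By Step 1 a flag exists, so $p_c\le m'_c+\dim\mathrm{Rad}_c-D_{c+1}$. This inequality does not involve the flag, so all fibers are nonempty, and they are irreducible by Lemma 10. If $\mathcal F_{c+1}$ is irreducible, then $\mathcal F_c$ is covered by irreducible open sets, any two nonempty ones of which meet; so $\mathcal F_c$ is irreducible. By induction $\mathcal F=\mathcal F_1$ is irreducible. Since $2m'_c+\dim(\mathrm{Rad}_c/J_{c+1})-p_c=\xi_c-D_{c+1}-p_c=\xi_c-D_c$, Lemma 10 also gives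
$$\dim\mathcal F=\sum_{c=1}^{T-1}\Big[p_c(\xi_c-D_c)-\binom{p_c}2+\binom{q_c}2\Big].\tag{8}$$

**Step 3: on $\mathcal F$ the invariants are at least the target values.** This shows that membership in $\mathcal B$ is an open condition on flags. Let $J\in\mathcal F$, $F=J_1\in\mathrm{Gr}^\perp_k(K')$, $c\le T$. If $\Delta_c=0$, then $J_c\subseteq K_c\cap\bar K_c$ is isotropic for both forms, of dimension $C_c=\tilde C_c$. If $\Delta_c=1$, then $J_c\subseteq K_c$ has dimension $C_c$, and $J_c\cap\bar K_c$ has dimension at least $C_c-1=\tilde C_c$. If $\Delta_c=-1$, then $J_c\subseteq\bar K_c$ has dimension $\tilde C_c$, and $J_c\cap K_c$ has dimension at least $\tilde C_c-1=C_c$. As $J_c\subseteq F$, in all cases $C_c(F)\ge C_c$ and $\tilde C_c(F)\ge\tilde C_c$.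

**Step 4: conclusion of part 1.** The set $\{F:C_c(F)\ge d\}$ is closed in $\mathrm{Gr}_k^\perp(K')$, being the image under a proper projection of $\{(Y,F):Y\subseteq F\cap K_c,\ \dim Y=d,\ \beta_c|_Y=0\}$; likewise for $\tilde C_c$. For $c\ge T$ the conditions of Proposition 6 do not depend on $c$. So $\mathcal F^\circ=\{J\in\mathcal F:J_1\in\mathcal B\}$ is defined in $\mathcal F$ by the finitely many open conditions $C_c(J_1)\le C_c$, $\tilde C_c(J_1)\le\tilde C_c$ $(1\le c\le T)$. It is open in the irreducible $\mathcal F$, and nonempty. Its image under $J\mapsto J_1$ is $\mathcal B$ by Step 1. Hence $\mathcal B$ is irreducible.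

For $((1),(1))$ with leftover $((1),\emptyset)$: $X_1=X_2=K'$, $X_3=0$, $D=(1,1,0)$. So $\mathcal F$ is the $\mathbb P^1$ of lines $J_1=J_2\subset K'$, and $\mathcal F^\circ$ omits $\langle y_1\rangle$.

## 8. The dimension of $\mathcal B$

**Step 1: the fibers of $\mathcal F^\circ\to\mathcal B$.** We need them to pass from $\dim\mathcal F$ to $\dim\mathcal B$. Let $F\in\mathcal B$. In a flag over $F$, each $J_c$ with $c\ge2$ is an isotropic subspace of $F\cap X_c$ of dimension $D_c=\operatorname{iso}(F\cap X_c)$, that is, a maximal isotropic one. Conversely any choice of such $J_c$ is nested, by Section 7, Step 1. So the fiber is a product of Lagrangian Grassmannians $\prod_{c=2}^TLG(s_c)$ of dimension $\sum_{c=2}^T\binom{s_c+1}2$, where $s_c=s_c(F)=\frac12\operatorname{rk}(\beta_c|_{F\cap X_c})=\dim(F\cap X_c)-D_c$.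

**Step 2: the generic value of $s_c$.** This computes the generic fiber. For $J\in\mathcal F^\circ$ over $F$ we have $F\cap X_{c+1}\subseteq\operatorname{rad}(\beta_c|_{F\cap X_c})\subseteq J_c\subseteq F$, so $F\cap X_{c+1}=J_c\cap X_{c+1}$. Apply Lemma 10 to $X_c/J_{c+1}$ with $H=X_{c+1}/J_{c+1}\subseteq\mathrm{Rad}_c/J_{c+1}$, of codimension $g_c$: on all of $\mathcal F$,
$$\dim(J_c\cap X_{c+1})\ge D_{c+1}+(q_c-g_c)^+.$$
For each $c\le T-1$ equality defines a subset of $\mathcal F$ that is open by semicontinuity. It is nonempty: take a point of $\mathcal F_{c+1}$, a $J_c$ attaining the minimum, and extend downward, which is possible as all fibers are nonempty. As $\mathcal F$ is irreducible, the set $\mathcal F^g\subseteq\mathcal F^\circ$ where equality holds for all $c$ is open and dense. On $\mathcal F^\circ$ the condition says $s_{c+1}(F)=(q_c-g_c)^+$, which depends only on $F$. So $\mathcal F^g$ is the preimage of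
$$\mathcal B^g=\{F\in\mathcal B:\dim(F\cap X_{c+1})\le D_{c+1}+(q_c-g_c)^+,\ 1\le c\le T-1\},$$
a nonempty open subset of $\mathcal B$. Over $\mathcal B^g$ all fibers have dimension $\sum_{c=1}^{T-1}\binom{(q_c-g_c)^++1}2$. By the theorem on fiber dimension, $\dim\mathcal B=\dim\mathcal F-\sum_{c=1}^{T-1}\binom{(q_c-g_c)^++1}2$. Now $\binom q2-\binom{q+1}2=-q$, and $\binom q2-\binom{(q-1)^++1}2=0$ for all $q\ge0$. So (8) gives
$$\dim\mathcal B=e-\sum_{c<T,\ g_c=0}q_c,\qquad e=\sum_{c=1}^{T-1}\Big[p_c(\xi_c-D_c)-\binom{p_c}2\Big].\tag{9}$$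

**Step 3: comparing $e$ with $d=d^\alpha_{(\mu,\nu)}-d^{\alpha'}_{(\mu',\nu')}$.** The purpose is to write $e-d$ as a local sum over levels. Let $l'_c,h'_c$ be the analogues of $l_c,h_c$ for $\lambda',\rho'$. From (6), $u_c:=C_c-C_{c+1}=l_c-l_c'$ and $w_c:=\tilde C_c-\tilde C_{c+1}=h_c-h'_c$. Since $\sum_ii\rho_i=\sum_ii\nu_i+\sum_i(i-1)\mu_i=N(\lambda)+|\nu|$,
$$2N(\lambda)+|\nu|=N(\lambda)+\sum_ii\rho_i=\sum_c\Big[\binom{l_c}2+\binom{h_c+1}2\Big],$$
and the same with primes. With $l'_c=l_c-u_c$, $h'_c=h_c-w_c$ we get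
$$d=\sum_c\Big[l_cu_c-\tfrac{u_c^2+u_c}2+h_cw_c-\tfrac{w_c^2-w_c}2\Big]-\binom k2.$$
The sequences $C_c,\tilde C_c,D_c$ start at $k$ and end at $0,\ell,\ell$. Telescoping $C_c^2-C_{c+1}^2=2u_cC_c-u_c^2$ and its analogues, and using $\ell^2=\ell$,
$$\sum u_c^2=2\sum u_cC_c-k^2,\quad\sum w_c^2=2\sum w_c\tilde C_c-(k^2-\ell),\quad\sum p_c^2=2\sum p_cD_c-(k^2-\ell).$$
Also $\sum u_c=k$ and $\sum w_c=\sum p_c=k-\ell$. In $d$ the constants add up to $\frac{k^2}2-\frac k2+\frac{k^2-\ell}2+\frac{k-\ell}2-\frac{k^2-k}2=\binom{k+1}2-\ell$, and in $e$ to $\frac{k^2-\ell}2+\frac{k-\ell}2=\binom{k+1}2-\ell$. Hence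
$$d=\sum_c\big[u_c(l_c-C_c)+w_c(h_c-\tilde C_c)\big]+\binom{k+1}2-\ell,\qquad e=\sum_cp_c(\xi_c-2D_c)+\binom{k+1}2-\ell.\tag{10}$$
By (7) and the definition of $X_c$, $\xi_c=l_c+h_c+|\Delta_c|$; and $2D_c=C_c+\tilde C_c+|\Delta_c|$. So $\xi_c-2D_c=(l_c-C_c)+(h_c-\tilde C_c)$. With $\delta_c^\pm=[\Delta_c=\pm1]$ we have $D_c=C_c+\delta_c^-=\tilde C_c+\delta_c^+$, hence
$$p_c=u_c+\delta^-_c-\delta^-_{c+1}=w_c+\delta_c^+-\delta^+_{c+1}.\tag{11}$$
Therefore
$$e-d=\sum_{c=1}^{T-1}\big[(\delta_c^--\delta_{c+1}^-)(l_c-C_c)+(\delta_c^+-\delta_{c+1}^+)(h_c-\tilde C_c)\big].$$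
For any sequences, $\sum_{c=1}^{T-1}(\delta_c-\delta_{c+1})B_c=\delta_1B_1-\delta_TB_T+\sum_{a=1}^{T-1}\delta_{a+1}(B_{a+1}-B_a)$. Here $\delta_1^\pm=0$, $l_T-C_T=0$, $\delta_T^+=0$. The increments of $l_c-C_c$ and $h_c-\tilde C_c$ from $a$ to $a+1$ are $u_a-m_a$ and $w_a-\bar m_a$. So
$$e-d=\sum_{a:\,\Delta_{a+1}=-1}(u_a-m_a)+\sum_{a:\,\Delta_{a+1}=1}(w_a-\bar m_a).\tag{12}$$
(Terms with $a\ge T$ vanish, since then $u_a=m_a=w_a=\bar m_a=0$.)

**Step 4: combining (9) and (12).** We match the corrections $q_c$ with the terms of (12).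

Let $\Delta_{a+1}=-1$, with $a+1\in(A_{j+1},R_j]$, $0\le j<t$. We claim $g_a=0$ and $p_a-m'_a=u_a-m_a$. If $a>A_{j+1}$: $\Delta_a=-1$ by Lemma 8(b), $p_a=u_a$ by (11), and $m'_a=n_a=m_a$, $g_a=0$ by Lemma 9(3). If $a=A_{j+1}$: $\Delta_a=0$ by Lemma 8(c), $p_a=u_a-1$, and $m_a'=n_a=m_a-1$, $g_a=0$ by Lemma 9(2).

Let $\Delta_{a+1}=1$, with $a+1\in(R_j,A_j]$. The exceptional case is excluded, so $R_j\ge1$. We claim $g_a=0$ and $p_a-m_a'=w_a-\bar m_a$. If $a>R_j$: $\Delta_a=1$ by Lemma 8(a), $p_a=w_a$, and $m_a'=n_a=\bar m_a$, $g_a=0$ by Lemma 9(1). If $a=R_j$: $\Delta_a=0$ by Lemma 8(d), $p_a=w_a-1$, and $m'_a=n_a=\bar m_a-1$, $g_a=0$ by Lemma 9(4) or 9(5).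

Using $r-r^+=-(-r)^+$, we get $\dim\mathcal B=d-\mathrm{def}$ with
$$\mathrm{def}=\underbrace{\sum_{\Delta_{a+1}=-1}(m_a-u_a)^+}_{\Sigma_1}+\underbrace{\sum_{\Delta_{a+1}=1}(\bar m_a-w_a)^+}_{\Sigma_2}+\underbrace{\sum_{\Delta_{a+1}=0,\ g_a=0}(p_a-m_a')^+}_{\Sigma_3}\ \ge0.\tag{13}$$
This already proves part 2. By Lemma 9 and (11) the terms of $\Sigma_3$ are exactly the following (all terms with $a\ge T$ vanish):

- ($\tau_1$) $a\in(R_j,A_j)$, $\Delta_a=\Delta_{a+1}=0$: $(u_a-m_a)^+$, since $p_a=u_a$, $m'_a=n_a=m_a$;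
- ($\tau_2$) $a=A_j$, $\Delta_a=1$: $(u_a-m_a)^+$, since $\Delta_{a+1}=0$, $p_a=u_a$, $m'_a=n_a+1=m_a$;
- ($\tau_3$) $a\in(A_{j+1},R_j)$, $0\le j<t$, $\Delta_a=\Delta_{a+1}=0$, or $1\le a<R_t$: $(u_a-m_a)^+$, since $p_a=u_a$, $m_a'=n_a=m_a$;
- ($\tau_4$) $a=R_j$, $1\le j<t$, $\Delta_a=-1$: $(w_a-\bar m_a)^+$, since $\Delta_{a+1}=0$, $p_a=w_a$, $m'_a=n_a+1=\bar m_a$.

In the other cases of Lemma 9 with $\Delta_{a+1}=0$ one has $g_a=1$.

As a check, take $((1,1),\emptyset)$ with leftover $(\emptyset,(1))$. Then $\lambda=(1,1)$, $\rho=(1,0)$, $\lambda'=\rho'=(1)$, $\ell=1$, $\Delta_1=0$, and $\Delta_c=-1$ for $c\ge2$. So $\mathrm{def}=(m_1-u_1)^+=(2-1)^+=1$.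

## 9. The defect counted by cells

It remains to prove $\mathrm{def}=\mathrm{Def}$. The tool is a labeling of the positive integers that records how $\lambda$ splits into $\mu$ and $\nu$.

**Step 1: bounds on $\lambda'$ and $\rho'$.** These rule out impossible configurations below. Let $F\in\mathcal B$.

First, $u_c,w_c\ge0$. Indeed $F\cap K_{c+1}$ is $\beta_c$-isotropic in $F\cap K_c$, so $C_{c+1}\le\dim(F\cap K_{c+1})\le C_c$; and $F\cap\bar K_{c+1}$ is $\bar\beta_c$-isotropic in $F\cap\bar K_c$, so $\tilde C_{c+1}\le\tilde C_c$. Thus $l'_c\le l_c$, $h'_c\le h_c$, and so $\lambda_i'\le\lambda_i$, $\rho'_i\le\rho_i$.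

Second, $\lambda_i-\lambda_i'\le2$. The form $\beta_c$ on $\ker x\cap x^{c-1}V$ has rank $2m_c$ and radical $\ker x\cap x^cV$ (same computation as for $K_c$ in Proposition 7). An isotropic subspace of $F\cap K_c$ has image of dimension at most $m_c$ modulo this radical, and the rest of it lies in $F\cap K_{c+1}$; so $C_c\le\dim(F\cap K_{c+1})+m_c$. Also $C_{c+1}\ge\dim(F\cap K_{c+1})-m_{c+1}$. Hence $u_c\le m_c+m_{c+1}=l_c-l_{c+2}$, i.e. $l_c'\ge l_{c+2}$ for all $c\ge1$: if $\lambda_i\ge c+2$, then $\lambda'_i\ge c$.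

Third, $\mu_1-\mu_1'=\ell\in\{0,1\}$.

**Step 2: cells.** Call an integer $c\ge1$ (a cell) a $\mu$-cell if $c\in(\rho_i,\lambda_i]$ for some $i$, and a $\nu$-cell otherwise. Let $M(z)$, $S(z)$ be the numbers of $\mu$-cells and $\nu$-cells in $\{1,\dots,z\}$, so $M(z)+S(z)=z$. By (2), $M(\lambda_i)=\mu_i$, $S(\lambda_i)=\nu_i$, $M(\rho_i)=\mu_{i+1}$. For instance, for $((1),(1))$ we have $\lambda_1=2$, $\rho_1=1$, so $2$ is the only $\mu$-cell.

By interlacing, $l_c-h_c$ is $1$ if $c$ is a $\mu$-cell and $0$ otherwise. As $l_c-h_c=\#\{j:A_j\ge c\}-\#\{j\ge1:R_j\ge c\}$, the $\mu$-cells are the $c\in\bigcup_j(R_j,A_j]$. So $\mu$-cells are the levels of case (h), where $\Delta_c\in\{0,1\}$, and $\nu$-cells are those of (v) and (b), where $\Delta_c\in\{0,-1\}$. Let $M',S'$, $\mu'$-cells and $\nu'$-cells be the analogues for $(\mu',\nu')$. From $M(z)=\mu_1-\sum_{c>z}(l_c-h_c)$ and its primed version,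
$$M'(z)-M(z)=-\ell+C_{z+1}-(\tilde C_{z+1}-\ell)=\Delta_{z+1},\qquad S'(z)-S(z)=-\Delta_{z+1}.\tag{14}$$

By monotonicity, $\lambda_i\le z$ implies $\nu_i\le S(z)$ and $\mu_i\le M(z)$, and $\lambda_i\ge z$ implies $\nu_i\ge S(z)$ and $\mu_i\ge M(z)$; similarly for $\rho_i$, $\mu_{i+1}$ and $M$. Hence, if $z+1$ is a $\nu$-cell, $\lambda_i\le z\iff\nu_i\le S(z)$. If $z+1$ is a $\mu$-cell, $\lambda_i\le z\iff\mu_i\le M(z)$ and $\rho_i\le z\iff\mu_{i+1}\le M(z)$. The same holds with primes everywhere; note that $z$ is a $\nu'$-cell iff $S'(z)=S'(z-1)+1$, and a $\mu'$-cell iff $M'(z)=M'(z-1)+1$. Finally, for $z\ge1$,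
$$\begin{aligned}\#\{i:\lambda_i\le z\le\lambda_i'\}&=(l_z'-l_{z+1})^+=(m_z-u_z)^+,\\ \#\{i:\lambda_i\ge z+1,\ \lambda_i'\le z-1\}&=(l_{z+1}-l'_z)^+=(u_z-m_z)^+,\end{aligned}\tag{15}$$
and likewise for $\rho$, $\bar m$, $w$.

**Step 3: $\sum_i(\nu_i'-\nu_i)^+=\Sigma_1$.** This accounts for boxes gained by $\nu$. The left side is $\sum_{s\ge1}\#\{i:\nu_i<s\le\nu_i'\}$. Let $z+1$ be the $s$-th $\nu$-cell, so $S(z)=s-1$ and $\nu_i<s\iff\lambda_i\le z$.

If $\Delta_{z+1}=0$, then $S'(z)=s-1$, so $\nu'_i\ge s$ forces $\lambda'_i\ge z+1>\lambda_i$, which is impossible. The count is $0$.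

If $\Delta_{z+1}=-1$, say $z+1\in(A_{j+1},R_j]$, then $S'(z)=s$. If $z>A_{j+1}$, then $S(z-1)=s-2$ and $\Delta_z=-1$ (Lemma 8(b)). If $z=A_{j+1}$, then $z$ is a $\mu$-cell, $S(z-1)=s-1$, and $\Delta_z=0$ (Lemma 8(c)). In both cases $S'(z-1)=s-1$, so $z$ is a $\nu'$-cell and $\nu'_i\ge s\iff\lambda_i'\ge z$. The count is $(m_z-u_z)^+$ by (15).

Since $\Delta_{a+1}=-1$ forces $a+1$ to be a $\nu$-cell, summing over $s$ gives $\Sigma_1$.

**Step 4: $\sum_i(\mu_i'-\mu_i)^+=\Sigma_2$.** This accounts for boxes gained by $\mu$. Row $1$ gives $0$. The rest is $\sum_{s=1}^{\mu_1}\#\{i\ge1:\mu_{i+1}<s\le\mu'_{i+1}\}$, as $\mu'_{i+1}\le\mu_1'\le\mu_1$. There are exactly $\mu_1$ $\mu$-cells. Let $z+1$ be the $s$-th; then $M(z)=s-1$ and $\mu_{i+1}<s\iff\rho_i\le z$.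

If $\Delta_{z+1}=0$, then $\mu'_{i+1}\ge s=M'(z)+1$ forces $\rho'_i\ge z+1>\rho_i$, impossible.

If $\Delta_{z+1}=1$, say $z+1\in(R_j,A_j]$ with $R_j\ge1$, then $M'(z)=s$. If $z>R_j$, then $M(z-1)=s-2$ and $\Delta_z=1$ (Lemma 8(a)). If $z=R_j$, then $z$ is a $\nu$-cell, $M(z-1)=s-1$, and $\Delta_z=0$ (Lemma 8(d)). So $M'(z-1)=s-1$, $z$ is a $\mu'$-cell, $\mu'_{i+1}\ge s\iff\rho'_i\ge z$, and the count is $(\bar m_z-w_z)^+$.

Since $\Delta_{a+1}=1$ forces $a+1$ to be a $\mu$-cell, summing gives $\Sigma_2$.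

**Step 5: $\sum_i(\nu_i-\nu'_i-1)^+$ is the sum of the terms $\tau_2,\tau_3$.** This accounts for rows of $\nu$ losing two or more boxes. The sum equals $\sum_{s\ge1}\#\{i:\nu_i\ge s+1,\ \nu_i'\le s-1\}$. Let $z+1$ be the $(s+1)$-st $\nu$-cell; then $S(z)=s\ge1$, so $z\ge1$, and $\nu_i\ge s+1\iff\lambda_i\ge z+1$.

Suppose cell $z$ is a $\nu$-cell. The blocks of $\nu$-cells are separated by $\mu$-cells, so $z\in(A_{j+1},R_j)$ with $0\le j<t$, or $z<R_t$; and $S(z-1)=s-1$. If $\Delta_z=0$, then $\Delta_{z+1}=0$ (Lemma 8(b), or case (b)). So $S'(z)=s$, $S'(z-1)=s-1$, $\nu_i'\le s-1\iff\lambda_i'\le z-1$, and the count is $(u_z-m_z)^+$, a $\tau_3$-term. If $\Delta_z=-1$, then $S'(z-1)=s$, so $\nu'_i\le s-1$ forces $\lambda_i'\le z-2$ while $\lambda_i\ge z+1$, contradicting $\lambda_i-\lambda_i'\le2$. The count is $0$, and $a=z$ gives no $\tau_3$-term.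

Suppose cell $z$ is a $\mu$-cell. Then $z=A_j$ and $S(z-1)=s$. If $\Delta_z=1$, then $\Delta_{z+1}=0$ (Lemma 8(c)), so $S'(z)=s$, $S'(z-1)=s-1$, and the count is $(u_z-m_z)^+$, a $\tau_2$-term. If $\Delta_z=0$, then $S'(z-1)=s$, which again forces $\lambda_i-\lambda_i'\ge3$. The count is $0$, and there is no $\tau_2$-term.

Every $\tau_2$- and $\tau_3$-term arises this way exactly once, with $z=a$: in both cases $a+1$ is a $\nu$-cell. For $\tau_3$, cell $a$ is a $\nu$-cell, so $s=S(a)\ge1$. For $\tau_2$, $\Delta_{A_j}=1$ excludes the exceptional case $j=t$, $R_t=0$, so $s=S(A_j)=b_j\ge1$.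

**Step 6: $\sum_i(\mu_i-\mu_i'-1)^+$ is the sum of the terms $\tau_1,\tau_4$.** This accounts for rows of $\mu$ losing two or more boxes. Row $1$ gives $0$ since $\ell\le1$. The sum is $\sum_{s\ge1}\#\{i:\mu_i\ge s+1,\ \mu_i'\le s-1\}$, where only $s+1\le\mu_1$ matters. Let $z+1$ be the $(s+1)$-st $\mu$-cell; $M(z)=s\ge1$, so $z\ge1$, and $\mu_i\ge s+1\iff\lambda_i\ge z+1$.

Suppose cell $z$ is a $\mu$-cell. The blocks of $\mu$-cells are separated by $\nu$-cells, so $z\in(R_j,A_j)$; and $M(z-1)=s-1$. If $\Delta_z=0$, then $\Delta_{z+1}=0$ (Lemma 8(a)). So $M'(z)=s$, $M'(z-1)=s-1$, $\mu'_i\le s-1\iff\lambda'_i\le z-1$, and the count is $(u_z-m_z)^+$, a $\tau_1$-term. If $\Delta_z=1$, then $M'(z-1)=s$, so $\mu_i'\le s-1$ forces $\lambda_i'\le z-2$ while $\lambda_i\ge z+1$, which is impossible. The count is $0$, and there is no $\tau_1$-term.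

Suppose cell $z$ is a $\nu$-cell. Then $z=R_j$ with $M(R_j)=\sum_{l>j}(A_l-R_l)=a_{j+1}=s\ge1$, so $1\le j<t$; and $M(z-1)=s$. If $\Delta_z=-1$, then $\Delta_{z+1}=0$ (Lemma 8(d)), so $M'(z)=s$, $M'(z-1)=s-1$, and $z$ is a $\mu'$-cell. For $i\ge2$, $\mu_i\ge s+1\iff\rho_{i-1}\ge z+1$ and $\mu'_i\le s-1\iff\rho'_{i-1}\le z-1$; row $1$ does not contribute. The count is $(h_{z+1}-h'_z)^+=(w_z-\bar m_z)^+$, a $\tau_4$-term. If $\Delta_z=0$, then $M'(z-1)=s$, again forcing $\lambda_i-\lambda_i'\ge3$. The count is $0$, and there is no $\tau_4$-term.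

Every $\tau_1$- and $\tau_4$-term arises exactly once, with $z=a$: in both cases $a+1$ is a $\mu$-cell and $1\le M(a)<M(a)+1=M(a+1)\le\mu_1$.

**Step 7: end of the proof of Theorem 1.** Adding Steps 3 to 6 gives $\mathrm{def}=\Sigma_1+\Sigma_2+\Sigma_3=\mathrm{Def}$, so by (13)
$$\dim\mathcal B=d^\alpha_{(\mu,\nu)}-d^{\alpha'}_{(\mu',\nu')}-\mathrm{Def}.$$
With the irreducibility from Section 7, the derivation of parts 2 and 3 given after Theorem 1, and Proposition 2, the theorem is proved. $\blacksquare$
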